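# Maximal families of eventually separated sequences: why $\mathfrak a([0,1]^\omega)=\aleph_1$

## A ranked predecessor relation on $\omega_1$ and a family built along it

Every countable ordinal $\beta$ can be written uniquely as $\beta=\lambda+k$ with $\lambda$ zero or a limit ordinal and $k<\omega$. For each $\beta<\omega_1$ fix an injection
$$e_\beta:\beta\to\omega\qquad\text{with } e_\beta(\alpha)\ge k\text{ for all }\alpha<\beta .$$
This is possible because $\beta$ is countable. We call $e_\beta(\alpha)$ the rank of $\alpha$ below $\beta$.

**Definition (the relation $\triangleleft_K$, closed sets).** For $K<\omega$ write $\alpha\triangleleft_K\beta$ iff $\alpha<\beta$ and $e_\beta(\alpha)\le K$. A set $S\subseteq\omega_1$ is $K$-closed if $\alpha\triangleleft_K\beta\in S$ implies $\alpha\in S$. Let $\mathrm{cl}_K(\beta)$ be the least $K$-closed set containing $\beta$.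

Since $e_\beta$ is injective, $\beta$ has at most $K+1$ predecessors under $\triangleleft_K$, and they have distinct ranks. Unions and intersections of $K$-closed sets are $K$-closed. Moreover
$$\mathrm{cl}_K(\beta)=\{\beta\}\cup\bigcup_{\alpha\triangleleft_K\beta}\mathrm{cl}_K(\alpha), \tag{1}$$
because the right side is $K$-closed, contains $\beta$, and is contained in every $K$-closed set that contains $\beta$. By induction on $\beta$, (1) shows that $\mathrm{cl}_K(\beta)$ is a finite subset of $\beta+1$.

**Example.** For finite $k$ let $e_k(i)=k+i$ ($i<k$). Let $e_\omega(i)=i$, and let $e_{\omega+1}(\omega)=1$, $e_{\omega+1}(i)=i+2$. Take $K=3$. Then $\mathrm{cl}_3(2)=\{0,1,2\}$, since $e_2(0)=2$, $e_2(1)=3$, $e_1(0)=1$. Next, $\mathrm{cl}_3(3)=\{0,3\}$, since $e_3(0)=3$ but $e_3(1)=4$. The set $\{1,2\}$ is not $3$-closed. The $\triangleleft_3$-predecessors of $\omega+1$ are $\omega,0,1$, and those of $\omega$ are $0,1,2,3$, so $\mathrm{cl}_3(\omega+1)=\{0,1,2,3,\omega,\omega+1\}$. Here $2$ and $3$ enter only through $\omega$.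

Now work in $[0,1]$, let $Q=\mathbb Q\cap[0,1]$, and put $\varepsilon_j=4^{-j}/2560$ and $\delta_K=2^{-K}/640$. The exact values matter little, and we will see where they come from.

**Definition (admissible assignment).** For a finite $K$-closed set $S$, a map $q:S\to Q$ is $K$-admissible if
$$d(q(\alpha),q(\beta))>\varepsilon_{e_\beta(\alpha)}+2\delta_K\qquad\text{whenever }\alpha,\beta\in S,\ \alpha\triangleleft_K\beta. \tag{2}$$

In the example, $q:\{0,3\}\to Q$ is $3$-admissible iff $|q(0)-q(3)|>\varepsilon_3+2\delta_3=65/163840$. The margin $2\delta_K$ is there because points within $\delta_K$ of $q(\alpha)$ and $q(\beta)$ respectively are then more than $\varepsilon_{e_\beta(\alpha)}$ apart.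

The whole proof turns on a family of sequences $a_\beta$ ($\beta<\omega_1$) in $[0,1]^\omega$ with these two properties for every $\beta$:

* (i) for every $\alpha<\beta$: $d(a_\alpha(n),a_\beta(n))\ge\varepsilon_{e_\beta(\alpha)}$ for all but finitely many $n$;
* (ii) for every $K$, every finite $K$-closed $S$ with $\max S=\beta$ and every $K$-admissible $q:S\to Q$, there are infinitely many $n$ with $d(a_\alpha(n),q(\alpha))<\delta_K$ for all $\alpha\in S$.

Condition (i) keeps the sequences apart, at a distance prescribed by the rank. Condition (ii) says that they are otherwise free. Finitely many of them can be found, infinitely often and simultaneously, near any rational positions that respect the separations of rank at most $K$. What this is for: we shall show that no sequence can stay eventually bounded away from all the $a_\beta$.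

## Eventually separated sequences and the number $\mathfrak a(X^\omega)$

**Definition (separation).** Let $(X,d)$ be a metric space. For $f,g\in X^\omega$ write
$$f\not\approx g\iff\liminf_{n\to\infty}d(f(n),g(n))>0. \tag{3}$$

So $f\not\approx g$ means that for some $\zeta>0$ and $N$ we have $d(f(n),g(n))\ge\zeta$ for all $n\ge N$. The negation says that $f$ and $g$ come arbitrarily close along some subsequence. In $[0,1]^\omega$, the constant $0$ and the sequence $0,1,0,1,\dots$ are not separated, although they differ by $1$ half of the time. The constants $0$ and $1/2$ are separated. If $d(f(n),f'(n))\to0$, then $f\not\approx g$ iff $f'\not\approx g$.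

**Definition (the number $\mathfrak a$).** For a set $S$ with a symmetric relation $R$, let $\mathfrak a((S,R))$ be the least $|A|$, where $A\subseteq S$, $aRb$ for all distinct $a,b\in A$ (we say $A$ is $R$-disjoint), and for every $s\in S$ there is $a\in A$ with $\neg(sRa)$ (we say $A$ is maximal). Write $\mathfrak a(X^\omega)=\mathfrak a((X^\omega,\not\approx))$.

In plain words: how few sequences, pairwise eventually bounded away from each other, can catch every sequence $s$, in the sense that $s$ comes arbitrarily close to one of them infinitely often?

Let $\mathfrak b$ be the minimum cardinality of a $\leq^*$-unbounded subset of $\omega^\omega$. The problem comes from Tristan Bice, "MAD Families of Projections on l^2 and Real-Valued Functions on Omega", arXiv:1210.2103 (2012). There it is known that $\mathfrak a(\mathbb R^\omega)\ge\mathfrak b$, hence consistently $\mathfrak a(\mathbb R^\omega)>\aleph_1$. The question is whether $\mathfrak a([0,1]^\omega)>\aleph_1$ is consistent as well. It is not: ZFC proves $\mathfrak a([0,1]^\omega)=\aleph_1$. Here are the full statements. In them, $\mathrm{non}(\mathcal M)$ is the least size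 of a nonmeager set of reals (equivalently, of a nonmeager subset of $\omega^\omega$), where meager means contained in a countable union of nowhere dense sets.

**Theorem A (ZFC).** If $X$ is a nonempty compact metric space without isolated points (for example $X=[0,1]$), then $\mathfrak a(X^\omega)=\aleph_1$.

**Theorem B (ZFC).** Let $X$ be a nonempty metric space with completion $\hat X$.
1. If $X$ is totally bounded, then $\mathfrak a(X^\omega)=\min(|\hat X|,\aleph_1)$.
2. If $X$ is not totally bounded, then $\mathfrak a(X^\omega)\ge\mathrm{non}(\mathcal M)\ (\ge\mathfrak b)$. In particular, under MA+¬CH, $\mathfrak a(X^\omega)>\aleph_1$.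

**Theorem C.** There is a maximal $\not\approx$-disjoint family $A\subseteq[0,1]^\omega$ of size $\aleph_1$ which remains maximal in every outer model of ZFC with the same $\omega_1$.

## Constant sequences, finite spaces, and countable families

**Lemma 1.** Let $X$ be a nonempty compact metric space.
1. The constant sequences form a maximal $\not\approx$-disjoint family, so $\mathfrak a(X^\omega)\le|X|$.
2. If $|X|=m$ is finite, then $\mathfrak a(X^\omega)=m$.
3. If $X$ is infinite, no finite family in $X^\omega$ is maximal. Hence $\mathfrak a(X^\omega)=\aleph_0$ if $X$ is countably infinite.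

*Proof.* (1) Distinct constants are separated. Any $s\in X^\omega$ has an accumulation point $x$, so $s$ is not separated from the constant $x$.

(2) Suppose fewer than $m$ sequences are given. Let $s(n)$ be a point of $X$ different from all their values at $n$. Since $X$ is finite, distinct points have distance at least some fixed positive number, so $s$ is separated from each given sequence. Combine this with (1).

(3) Given $k$ sequences, choose $k+1$ distinct points of $X$ and let $2\varepsilon$ be their least mutual distance. An open ball of radius $\varepsilon$ contains at most one of these points. So for each $n$, one of the $k+1$ points is at distance at least $\varepsilon$ from all $k$ values at $n$; let $s(n)$ be that point. Then $s$ is separated from all $k$ sequences. The last claim follows with (1). $\blacksquare$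

For example, $X=\{0\}\cup\{1/(i+1):i<\omega\}$ has $\mathfrak a(X^\omega)=\aleph_0$.

For $X=[0,1]$ the constants give only $\mathfrak a\le\mathfrak c$, which settles the question under CH. From below, a countable family $\{a_k:k<\omega\}\subseteq[0,1]^\omega$ is never maximal. The intervals of radius $2^{-k-3}$ around $a_k(n)$, $k\le n$, have total length at most $\sum_k2^{-k-2}=1/2$, so there is $s(n)$ outside all of them. Then $|s(n)-a_k(n)|\ge2^{-k-3}$ for $n\ge k$. This trick needs the excluded lengths to be summable, so it does not apply to $\aleph_1$ many sequences. The remaining task is to find a maximal family of size $\aleph_1$ when $\mathfrak c>\aleph_1$.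

## Why one uncountable set of indices cannot trap $s$

Suppose we have the family with (i) and (ii), and suppose $s\not\approx a_\beta$ for all $\beta$. The natural approach goes as follows. For each $\beta$ there are $k,N$ with $d(s(n),a_\beta(n))\ge1/k$ for $n\ge N$. There are only countably many pairs $(k,N)$, so one pair, say giving $\zeta_1$ and $N_1$, works for an uncountable set $B_1$ of indices. Now try to choose finitely many $\beta_i\in B_1$ and an admissible $q$ whose values $q(\beta_i)$ are $\zeta_1/4$-dense in $[0,1]$. By (ii) there would be some $n\ge N_1$ at which each $a_{\beta_i}(n)$ is very near $q(\beta_i)$, so some $a_{\beta_i}(n)$ would be within $\zeta_1$ of $s(n)$, a contradiction.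

The difficulty is admissibility. If $r\triangleleft_K\beta_i$, then $q(\beta_i)$ must avoid a ball of radius about $\varepsilon_{e_{\beta_i}(r)}$ around $q(r)$. If $r$ is a predecessor of all the $\beta_i$ with the same small rank, a whole ball around $q(r)$ is forbidden to all of them, and its radius may be much larger than $\zeta_1$. This really happens. Fix $r$. For $\beta>r$ the rank $e_\beta(r)$ takes some value $j$ uncountably often. After shrinking, there are $N$ and an uncountable $B$ such that $e_\beta(r)=j$ and $|a_r(n)-a_\beta(n)|\ge\varepsilon_j$ for all $\beta\in B$, $n\ge N$. Let $s(n)$ be a point of $[0,1]$ at distance exactly $\varepsilon_j/2$ from $a_r(n)$. Then $|s(n)-a_\beta(n)|\ge\varepsilon_j/2$ for all $\beta\in B$, $n\ge N$. So $s$ stays uniformly away from $a_r$ and from every $a_\beta$ with $\beta\in B$. No contradiction can come from $B$ and $r$ alone, since $s$ hides in the shell around $a_r$.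

The requirement $e_{\lambda+k}\ge k$ provides indices whose forbidden balls are all small. Once we know that $s$ keeps distance $\zeta'$ from $a_r$, we can pick a second uncountable set $B_2$ of indices $\gamma=\lambda+K'$ whose forbidden balls have radius well below $\zeta'$. They can reach into the shell where $s$ hides. But $B_2$ comes with its own constant $\zeta_2$, known only after $K'$ is fixed, and its own common predecessors, whose forbidden balls may be large compared with $\zeta_2$. Repeating with a third set just repeats the problem.

The way out is a division of labor in space. Let $T_1$ be the set of common low-rank predecessors of $B_1$. Choose two far-apart small regions $I_1,I_2$ and a larger neighborhood $J$ of $I_1$, still far from $I_2$. Place $q(r)$ in $I_1$ for $r\in T_1$, and in $I_2$ for every other common predecessor of $B_1$ or $B_2$. Ask the $\beta$'s to cover only $X\setminus J$, and the $\gamma$'s only $J$. The four kinds of forbidden balls are then harmless: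

* the balls around $q(r)$, $r\in T_1$, seen from $\beta\in B_1$ may be large, but they lie near $I_1$, where the $\beta$'s are not needed;
* the balls around $q(r)$, $r\notin T_1$, seen from $\beta\in B_1$ have high rank, hence tiny total measure, and can be dodged by a small move;
* the balls around $q(r)$, $r\in T_1$, seen from $\gamma\in B_2$ have radius at most $\zeta'/2$, and $s$ does not enter them;
* the balls around $q(r)$, $r\notin T_1$, seen from $\gamma\in B_2$ may be large, but they lie near $I_2$, where the $\gamma$'s are not needed.

The choices are made in the order $\zeta_1,K_1,T_1,\zeta',K',\zeta_2,K$, so there is no circularity.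

## A nonatomic measure and the choice of radii

For this section and the next two, let $X$ be nonempty, compact, without isolated points. Write $B(x,\rho)$ for open balls and $\bar B(x,\rho)=\{y:d(x,y)\le\rho\}$.

**A measure.** We need a Borel probability measure $\mu$ on $X$ in which points have measure $0$ and nonempty open sets have positive measure. For $[0,1]$ take Lebesgue measure. In general, let $U$ be a nonempty open set. Since $X$ has no isolated points, every nonempty open set has two distinct points, so we can choose nonempty open sets $U_t$ ($t\in2^{<\omega}$) of diameter at most $2^{-|t|}$, with $\overline{U_\emptyset}\subseteq U$ and with $\overline{U_{t0}},\overline{U_{t1}}$ disjoint subsets of $U_t$. Sending $x\in2^\omega$ to the point of $\bigcap_n\overline{U_{x|n}}$ (nonempty by compactness) is a continuous injection of $2^\omega$ into $U$. The image of the coin-tossing measure under it is a probability measure on $X$ that is carried by $U$ and has no atoms. Do this for each nonempty member of a countable base $(U_k)$, obtaining measures $\mu_k$, and let $\mu=\sum_k2^{-k-1}\mu_k$ (repeat members of the base if necessary).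 Put
$$M(\rho)=\sup_x\mu(\bar B(x,\rho)),\qquad m(\rho)=\inf_x\mu(B(x,\rho)). \tag{4}$$

*$M(\rho)\to0$ as $\rho\to0$.* Otherwise there are $\theta>0$, $\rho_n\to0$ and, after passing to a subsequence, $x_n\to x$ with $\mu(\bar B(x_n,\rho_n))\ge\theta$. For each $\rho>0$ we have $\bar B(x_n,\rho_n)\subseteq\bar B(x,\rho)$ for large $n$, so $\mu(\bar B(x,\rho))\ge\theta$. Letting $\rho\to0$ gives $\mu(\{x\})\ge\theta$, a contradiction.

*$m(\rho)>0$ for $\rho>0$.* Cover $X$ by finitely many balls $B(z_i,\rho/2)$. Each has positive measure. If $x\in B(z_i,\rho/2)$, then $B(z_i,\rho/2)\subseteq B(x,\rho)$, so $\mu(B(x,\rho))\ge\min_i\mu(B(z_i,\rho/2))$.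

**Regions and radii.** Fix $p_1,p_2\in X$ and $h>0$ with $d(p_1,p_2)\ge10h$, and let
$$I_1=B(p_1,h),\quad I_2=B(p_2,h),\quad J=B(p_1,4h),\quad \eta=m(h).$$
Since $I_1,I_2$ are disjoint, $\eta\le1/2$. Choose a decreasing sequence $\rho_j\to0$ with $\rho_0\le h$ and $M(\rho_j)\le2^{-j}\eta/8$. Put $\delta_K=\rho_K/4$. Choose $0<\varepsilon_j\le\rho_j/2$ with $M(\varepsilon_j)\le2^{-j-1}m(\delta_j)$. Then:

* (P1) for $j\le K$: $\varepsilon_j+2\delta_K\le\rho_j$, so $M(\varepsilon_j+2\delta_K)\le2^{-j}\eta/8$;
* (P2) $\sum_{j>K}M(\varepsilon_j)<m(\delta_K)$ for all $K$;
* (P3) $\sum_jM(\varepsilon_j)\le\eta/4<1$.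

For (P1): $\varepsilon_j+2\delta_K\le\rho_j/2+\rho_K/2\le\rho_j$. For (P2): $m(\delta_j)\le m(\delta_K)$ for $j>K$, so the sum is at most $m(\delta_K)\sum_{j>K}2^{-j-1}=2^{-K-1}m(\delta_K)$. For (P3): $M(\varepsilon_j)\le M(\rho_j)\le2^{-j}\eta/8$.

In words, (P1) says that the balls occurring in (2) are small in total. (P2) says that all balls of rank above $K$ together cannot fill a ball of radius $\delta_K$.

For $[0,1]$ we have $M(\rho)=\min(2\rho,1)$ and, looking at the endpoints, $m(\rho)=\min(\rho,1)$. The choice $p_1=0$, $p_2=1$, $h=\eta=1/10$, $\rho_j=2^{-j}/160$ gives $M(\rho_j)=2^{-j}/80=2^{-j}\eta/8$ and $\delta_K=2^{-K}/640$. With $\varepsilon_j=4^{-j}/2560$ we get $\varepsilon_j\le\rho_j/2$ and $M(\varepsilon_j)=4^{-j}/1280=2^{-j-1}m(\delta_j)$. These are the numbers of the first section.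

Fix a countable dense $Q\subseteq X$. Admissibility and conditions (i), (ii) are now understood in $X$ with these $\varepsilon_j,\delta_K,Q$. One remark will be used again and again: if $U$ is open and finitely many closed balls have total measure less than $\mu(U)$, then $U$ minus these balls is a nonempty open set, so it contains a point of $Q$.

**Lemma 2.** Let $X$ be a metric space which contains a nonempty compact set $P$ without isolated points. Then no countable family in $X^\omega$ is maximal.

*Proof.* The empty family is not maximal. Otherwise list the family as $(a_k)_{k<\omega}$, with repetitions if it is finite. Take $\mu$ and $M$ as above for the space $P$. For $z\in X$ and $\zeta>0$ we have $\mu(P\cap B(z,\zeta))\le M(2\zeta)$. Indeed, if there is some $y\in P\cap B(z,\zeta)$, then $B(z,\zeta)\subseteq\bar B(y,2\zeta)$. Choose $\zeta_k>0$ with $M(2\zeta_k)\le2^{-k-2}$. For each $n$ the sets $P\cap B(a_k(n),\zeta_k)$, $k\le n$, have total measure at most $1/2$, so there is $s(n)\in P$ outside all of them. Then $d(s(n),a_k(n))\ge\zeta_k$ for $n\ge k$, so $s\not\approx a_k$ for all $k$. $\blacksquare$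

With $P=X$ this gives $\mathfrak a(X^\omega)\ge\aleph_1$ in Theorem A. The rest is the upper bound.

## Building the family by recursion of length $\omega_1$

**Proposition 3.** There are $a_\beta\in X^\omega$ ($\beta<\omega_1$) satisfying (i) and (ii).

*Proof.* Suppose $a_\alpha$ is given for all $\alpha<\beta$, with (i) and (ii) holding below $\beta$.

**Step 1: listing the tasks.** The aim is to turn (ii) for $\beta$ into countably many tasks. There are only countably many triples $(K,S,q)$ with $S$ a finite $K$-closed set, $\max S=\beta$, and $q:S\to Q$ a $K$-admissible map. At least one exists. Take $S=\mathrm{cl}_K(\beta)$ and choose values in increasing order, avoiding the balls $\bar B(q(\alpha),\varepsilon_{e_\xi(\alpha)}+2\delta_K)$ for $\alpha\triangleleft_K\xi$ when choosing $q(\xi)$. The ranks $e_\xi(\alpha)\le K$ are distinct, so by (P1) these balls have total measure at most $\sum_j2^{-j}\eta/8=\eta/4<1$. List the triples as $(K_i,S_i,q_i)_{i<\omega}$, each occurring infinitely often. Let $F_i=\{\alpha<\beta:e_\beta(\alpha)<i\}$, a finite set.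

**Step 2: the place where task $i$ is carried out.** We define $a_\beta$ on longer and longer initial segments, starting with $l_0=0$. At step $i$, $a_\beta$ is defined on $[0,l_i)$, and we look for a coordinate $n_i\ge l_i$ at which the earlier sequences already stand where $q_i$ wants them. Let
$$D=\{n:d(a_\alpha(n),q_i(\alpha))<\delta_{K_i}\text{ for all }\alpha\in S_i\setminus\{\beta\}\}.$$
If $S_i=\{\beta\}$, then $D=\omega$. Otherwise $S_i\setminus\{\beta\}$ is $K_i$-closed: a predecessor of one of its elements is in $S_i$ and is smaller than $\beta$. The restriction of $q_i$ to it is $K_i$-admissible. So $D$ is infinite by (ii) for the index $\max(S_i\setminus\{\beta\})<\beta$. Pick $n_i\in D$ with $n_i\ge l_i$, and put $l_{i+1}=n_i+1$.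

**Step 3: the coordinates $l_i\le n<n_i$.** Here only (i) must be served. Choose $a_\beta(n)$ outside $B(a_\alpha(n),\varepsilon_{e_\beta(\alpha)})$ for all $\alpha\in F_i$. Since $e_\beta$ is injective, these balls have total measure at most $\sum_jM(\varepsilon_j)<1$ by (P3), so this is possible.

**Step 4: the coordinate $n=n_i$.** Here we serve the task and (i) together. Write $K=K_i$. Choose $a_\beta(n)\in B(q_i(\beta),\delta_K)$ outside $B(a_\alpha(n),\varepsilon_{e_\beta(\alpha)})$ for all $\alpha\in F_i$ with $e_\beta(\alpha)>K$. This is possible since $\mu(B(q_i(\beta),\delta_K))\ge m(\delta_K)>\sum_{j>K}M(\varepsilon_j)$ by (P2). For the $\alpha\in F_i$ with $e_\beta(\alpha)\le K$ there is nothing to do. Indeed, $\alpha\triangleleft_K\beta\in S_i$, so $\alpha\in S_i$ by closedness, and (2) with $n\in D$ gives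
$$d(a_\alpha(n),a_\beta(n))>\varepsilon_{e_\beta(\alpha)}+2\delta_K-\delta_K-\delta_K=\varepsilon_{e_\beta(\alpha)} .$$

**Step 5: checking (i) and (ii).** Let $\alpha<\beta$ and $i>e_\beta(\alpha)$. Every $n\ge l_i$ is treated at some step $i'\ge i$, and $\alpha\in F_{i'}$, so $d(a_\alpha(n),a_\beta(n))\ge\varepsilon_{e_\beta(\alpha)}$ by Steps 3 and 4. This is (i). For (ii), at $n_i$ all $a_\alpha$ with $\alpha\in S_i$, including $\alpha=\beta$, are within $\delta_{K_i}$ of $q_i(\alpha)$. The $n_i$ strictly increase and each triple recurs infinitely often. $\blacksquare$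

Let $A=\{a_\alpha:\alpha<\omega_1\}$. By (i), $a_\alpha\not\approx a_\beta$ for $\alpha\ne\beta$, so $A$ is $\not\approx$-disjoint and $|A|=\aleph_1$.

## Trapping $s$ with two uncountable sets of indices

We prove that $A$ is maximal. Recall the $\Delta$-system lemma in indexed form: if $(F_i)_{i\in I}$ are finite sets and $I$ is uncountable, there are an uncountable $I'\subseteq I$ and a finite set $R$, the root, with $F_i\cap F_j=R$ for all distinct $i,j\in I'$. (If one set occurs uncountably often, use its indices. Otherwise pass to distinct sets and use the usual lemma.) Then the sets $F_i\setminus R$, $i\in I'$, are pairwise disjoint, so a given finite set meets only finitely many of them.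

Suppose for contradiction that $s\in X^\omega$ and $s\not\approx a_\alpha$ for all $\alpha<\omega_1$.

**Step 1: the first set of indices and its low-rank root.** We make the separation uniform on an uncountable set and isolate the predecessors whose forbidden balls might be large. By the pigeonhole argument above there are $\zeta_1>0$, $N_1$ and an uncountable $B_1\subseteq\omega_1$ with
$$d(s(n),a_\beta(n))\ge\zeta_1\qquad(\beta\in B_1,\ n\ge N_1).$$
Choose $K_1$ with $2^{-K_1}\eta/8<m(\min(\zeta_1/4,h))$. For $\beta\in B_1$ let $T(\beta)=\{\alpha<\beta:e_\beta(\alpha)\le K_1\}$, a finite set. Shrinking $B_1$, we may assume that $T(\beta)\cap T(\beta')=T_1$ for all distinct $\beta,\beta'\in B_1$.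

**Step 2: the second set of indices.** We want indices whose forbidden balls are small compared with the distance from $s$ to the sequences $a_r$, $r\in T_1$. As $T_1$ is finite, there are $\zeta'>0$, $N'$ with $d(s(n),a_r(n))\ge\zeta'$ for all $r\in T_1$, $n\ge N'$ (any values if $T_1=\emptyset$). Choose $K'$ with $\rho_{K'}\le\zeta'/2$. Pigeonhole on the uncountable set $\{\lambda+K':\lambda<\omega_1\text{ limit}\}$ gives an uncountable subset $B_2$, and $\zeta_2>0$, $N_2$, with
$$d(s(n),a_\gamma(n))\ge\zeta_2\qquad(\gamma\in B_2,\ n\ge N_2).$$
By the choice of the injections, $e_\gamma(\alpha)\ge K'$ for all $\gamma\in B_2$ and $\alpha<\gamma$.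

**Step 3: the final precision and the roots of the closures.** We fix $K$ and make the closures of different indices overlap only in a finite set $R$. Fix $K\ge K_1$ with
$$\delta:=\delta_K\le\tfrac18\min(\zeta_1,\zeta_2,\zeta').$$
From now on $\triangleleft=\triangleleft_K$, $\mathrm{cl}=\mathrm{cl}_K$, and "closed" and "admissible" refer to $K$. Shrink $B_1$ and $B_2$ to uncountable subsets with
$$\mathrm{cl}(\beta)=R_1\sqcup S_\beta\ (\beta\in B_1),\qquad \mathrm{cl}(\gamma)=R_2\sqcup S_\gamma\ (\gamma\in B_2),$$
where the $S_\beta$ ($\beta\in B_1$) are pairwise disjoint and the $S_\gamma$ ($\gamma\in B_2$) are pairwise disjoint. Each $R_i$ is an intersection of closed sets, so $R:=R_1\cup R_2$ is a finite closed set. Since $K_1\le K$, we have $T_1\subseteq T(\beta)\subseteq\mathrm{cl}(\beta)$ for all $\beta\in B_1$, so $T_1\subseteq R_1$. Discarding finitely many elements of $B_1$ and of $B_2$, we may assume for all $\beta\in B_1$, $\gamma\in B_2$: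

* $\beta,\gamma\notin R$, hence $\beta\in S_\beta$ and $\gamma\in S_\gamma$;
* $S_\beta\cap R=\emptyset=S_\gamma\cap R$, hence $\mathrm{cl}(\beta)\cap R=R_1$ and $\mathrm{cl}(\gamma)\cap R=R_2$;
* $T(\beta)\cap R_1=T_1$ (the sets $T(\beta)\setminus T_1$ are pairwise disjoint and $R_1$ is finite).

The last item says:
$$\text{if } r\in R_1\setminus T_1\text{ and } r\triangleleft\beta\in B_1,\text{ then } K_1<e_\beta(r)\le K. \tag{5}$$

**Step 4: values on $R$.** We place the common predecessors, those in $T_1$ into $I_1$ and all others into $I_2$. Define $q(r)\in Q$ for $r\in R$ in increasing order, with $q(r)\in I_1$ if $r\in T_1$ and $q(r)\in I_2$ if $r\in R\setminus T_1$, and with $q(r)\notin\bar B(q(\alpha),\varepsilon_{e_r(\alpha)}+2\delta)$ for all $\alpha\triangleleft r$. Such $\alpha$ lie in $R$ because $R$ is closed, and they already have values. Their ranks are distinct and at most $K$, so by (P1) the excluded balls have total measure at most $\sum_j2^{-j}\eta/8=\eta/4<\eta\le\mu(I_i)$. By the remark on $Q$ the choice is possible.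

**Step 5: the target points, and which indices go there.** We pick finitely many $\beta_i$ to cover $X\setminus J$, and finitely many $\gamma_j$ to cover the part of $J$ that $s$ can visit. Let $x_1,\dots,x_m\in X\setminus J$ be such that every point of $X\setminus J$ is within $\zeta_1/4$ of some $x_i$. Let
$$Y=\{x\in J:d(x,q(r))>\zeta'/2\text{ for all }r\in T_1\},$$
an open set. By total boundedness, and because $Y\cap Q$ is dense in $Y$, there are $w_1,\dots,w_p\in Y\cap Q$ such that every point of $Y$ is within $\zeta_2/4$ of some $w_j$ ($p=0$ if $Y=\emptyset$).

Choose distinct $\gamma_1,\dots,\gamma_p\in B_2$. Then choose distinct $\beta_1,\dots,\beta_m\in B_1$, all larger than every $\gamma_j$, with $\gamma_j\notin S_{\beta_i}$ for all $i,j$. This is possible since each $\gamma_j$ lies in at most one $S_\beta$. Let $E=\{\beta_1,\dots,\beta_m,\gamma_1,\dots,\gamma_p\}$. No element of $E$ is a $\triangleleft$-predecessor of another: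

* for $k\ne i$, $\beta_k\notin\mathrm{cl}(\beta_i)$, as $\beta_k\notin R$ and $\beta_k\in S_{\beta_k}$, which is disjoint from $S_{\beta_i}$; in the same way $\gamma_k\notin\mathrm{cl}(\gamma_j)$ for $k\ne j$;
* $\gamma_j\notin\mathrm{cl}(\beta_i)$, as $\gamma_j\notin R\cup S_{\beta_i}$;
* $\beta_i\notin\mathrm{cl}(\gamma_j)$, as $\mathrm{cl}(\gamma_j)\subseteq\gamma_j+1$ and $\beta_i>\gamma_j$.

Also, by Step 3, the $\triangleleft$-predecessors of $\beta_i$ in $R$ lie in $R_1$, and those of $\gamma_j$ in $R$ lie in $R_2$.

**Step 6: values on $E$.** We put $q(\beta_i)$ near $x_i$ and $q(\gamma_j)$ at $w_j$, and check (2) against predecessors in $R$.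

*At $\beta_i$.* Choose $q(\beta_i)\in Q\cap B(x_i,\min(\zeta_1/4,h))$ outside $\bar B(q(r),\varepsilon_{e_{\beta_i}(r)}+2\delta)$ for all $r\in R_1\setminus T_1$ with $r\triangleleft\beta_i$. By (5) and (P1) the excluded measure is at most $\sum_{j>K_1}2^{-j}\eta/8=2^{-K_1}\eta/8<m(\min(\zeta_1/4,h))$, so this is possible by the choice of $K_1$. If $r\in T_1$ and $r\triangleleft\beta_i$, then from $d(x_i,p_1)\ge4h$ and $q(r)\in I_1$,
$$d(q(\beta_i),q(r))>4h-h-h=2h>\rho_0\ge\varepsilon_{e_{\beta_i}(r)}+2\delta .$$

*At $\gamma_j$.* Put $q(\gamma_j)=w_j$. Let $r\in R_2$ with $r\triangleleft\gamma_j$. If $r\notin T_1$, then $q(r)\in I_2$ and $w_j\in J$, so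
$$d(w_j,q(r))>10h-4h-h=5h>\rho_0\ge\varepsilon_{e_{\gamma_j}(r)}+2\delta .$$
If $r\in T_1$, then $K'\le e_{\gamma_j}(r)\le K$, so by (P1)
$$\varepsilon_{e_{\gamma_j}(r)}+2\delta\le\rho_{e_{\gamma_j}(r)}\le\rho_{K'}\le\zeta'/2<d(w_j,q(r)),$$
the last inequality because $w_j\in Y$.

**Step 7: the remaining values.** Condition (ii) applies only to assignments on closed sets, so we extend $q$ to the closed set generated by $R\cup E$. Let
$$S=R\cup\bigcup_iS_{\beta_i}\cup\bigcup_jS_{\gamma_j}=R\cup\bigcup_i\mathrm{cl}(\beta_i)\cup\bigcup_j\mathrm{cl}(\gamma_j),$$
a finite closed set. Process the elements $\alpha\in S\setminus(R\cup E)$ in increasing order, choosing $q(\alpha)\in Q$ outside the following closed balls.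

* $\bar B(q(\alpha'),\varepsilon_{e_\alpha(\alpha')}+2\delta)$ for $\alpha'\triangleleft\alpha$. These $\alpha'$ lie in $S$, and they have values already: either $\alpha'\in R\cup E$, or $\alpha'$ was processed before $\alpha$. As before, the total measure is at most $\eta/4$.
* $\bar B(q(\xi),\varepsilon_{e_\xi(\alpha)}+2\delta)$ for $\xi\in E$ with $\alpha\triangleleft\xi$. Then $\alpha\in\mathrm{cl}(\xi)\setminus R=S_\xi$. By disjointness there is at most one such $\xi$ among the $\beta_i$ and at most one among the $\gamma_j$. However large $m$ and $p$ are, there are at most two such balls, of total measure at most $2M(\rho_0)\le\eta/4$.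

The excluded measure is at most $\eta/2<1$, so the choice is possible.

**Step 8: $q$ is admissible.** We check that every pair $\alpha\triangleleft\xi$ in $S$ was taken care of. If $\xi\in R$, then $\alpha\in R$ and Step 4 applies. If $\xi\in E$, then $\alpha\notin E$ by Step 5. In this case Step 6 applies if $\alpha\in R$, and the second item of Step 7 applies otherwise. If $\xi\in S\setminus(R\cup E)$, the first item of Step 7 applies with $\xi$ in the role of $\alpha$.

**Step 9: the contradiction.** We now use (ii) to realize $q$ at a late coordinate. By (ii) for the index $\max S$ there is $n\ge\max(N_1,N_2,N')$ with $d(a_\alpha(n),q(\alpha))<\delta$ for all $\alpha\in S$.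

If $s(n)\notin J$, pick $i$ with $d(s(n),x_i)\le\zeta_1/4$. Then
$$d(s(n),a_{\beta_i}(n))<\tfrac{\zeta_1}4+\tfrac{\zeta_1}4+\delta<\zeta_1,$$
contradicting $\beta_i\in B_1$ and $n\ge N_1$.

If $s(n)\in J$, then for every $r\in T_1$ we have $d(s(n),q(r))>\zeta'-\delta>\zeta'/2$, since $n\ge N'$ and $\delta\le\zeta'/8$. So $s(n)\in Y$. In particular $p\ge1$, and there is $j$ with $d(s(n),w_j)\le\zeta_2/4$. Then
$$d(s(n),a_{\gamma_j}(n))<\tfrac{\zeta_2}4+\delta<\zeta_2,$$
contradicting $\gamma_j\in B_2$ and $n\ge N_2$.

Hence $A$ is maximal and $\mathfrak a(X^\omega)\le\aleph_1$. With Lemma 2 this proves Theorem A. $\blacksquare$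

In particular ZFC proves $\mathfrak a([0,1]^\omega)=\aleph_1$.

## Total boundedness as the dividing line

We prove Theorem B.

**Step 1: reduction to compact spaces.** This step replaces a totally bounded $X$ by its completion, which is compact. For $f\in\hat X^\omega$ pick $f'\in X^\omega$ with $d(f(n),f'(n))<2^{-n}$. Since the distances change by amounts tending to $0$, we have $f\not\approx g$ iff $f'\not\approx g'$ iff $f\not\approx g'$.

Let $A$ be maximal in $X^\omega$ and $s\in\hat X^\omega$. Some $a\in A$ has $\neg(s'\not\approx a)$, hence $\neg(s\not\approx a)$. So $A$ is maximal in $\hat X^\omega$. Conversely, let $A$ be maximal in $\hat X^\omega$. Then $\{f':f\in A\}$ is $\not\approx$-disjoint, and $f\mapsto f'$ is injective on $A$ because distinct $f,g\in A$ have $f'\not\approx g'$. For $s\in X^\omega$ some $f\in A$ has $\neg(s\not\approx f)$, hence $\neg(s\not\approx f')$. So $\mathfrak a(X^\omega)=\mathfrak a(\hat X^\omega)$, and we may assume that $X$ is compact.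

**Step 2: countable compact $X$.** Here $\min(|X|,\aleph_1)=|X|$, and $\mathfrak a(X^\omega)=|X|$ by Lemma 1.

**Step 3: uncountable compact $X$.** We must show $\mathfrak a(X^\omega)=\aleph_1$, and we reduce to Theorem A by removing a countable open part. By the Cantor–Bendixson theorem, $X=P\sqcup C$ with $P\neq\emptyset$ compact without isolated points and $C$ countable and open. The bound $\mathfrak a(X^\omega)\ge\aleph_1$ is Lemma 2. For the upper bound, let $A\subseteq P^\omega$ be maximal in $P^\omega$ with $|A|=\aleph_1$, and let $A^+$ be $A$ together with the constant sequences with value in $C$. Distinct constants are separated, and for $x\in C$ we have $d(x,P)>0$, so $A^+$ is $\not\approx$-disjoint. Suppose $s\in X^\omega$ is separated from all constants from $C$. Then no accumulation point of $s$ is in $C$, so all of them are in $P$, and by compactness $d(s(n),P)\to0$. Take $s'\in P^\omega$ with $d(s(n),s'(n))=d(s(n),P)$. Some $a\in A$ has $\neg(s'\not\approx a)$, hence $\neg(s\not\approx a)$. So $A^+$ is maximal, and $|A^+|=\aleph_1$. This proves part 1.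

**Step 4: $X$ not totally bounded.** Now there is infinite room at a fixed scale, and eventual difference in $\omega^\omega$ can be transferred to $X^\omega$. For some $\varepsilon>0$ no finite set is a $2\varepsilon$-net, so we can choose inductively points $x_i$ ($i<\omega$) pairwise at distance at least $2\varepsilon$. For $a\in X^\omega$ let $h_a(n)$ be the $i$ with $d(a(n),x_i)<\varepsilon$ if it exists (it is unique), and $0$ otherwise. Recall Bartoszyński's theorem (Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Thm. 2.4.7): $\mathrm{non}(\mathcal M)$ is the least size of $F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ agrees infinitely often with some $f\in F$.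

Let $A\subseteq X^\omega$ with $|A|<\mathrm{non}(\mathcal M)$. By the theorem there is $g\in\omega^\omega$ such that for every $a\in A$, $g(n)\ne h_a(n)$ for all but finitely many $n$. Put $s(n)=x_{g(n)}$. If $d(s(n),a(n))<\varepsilon$, then $g(n)=h_a(n)$. So $d(s(n),a(n))\ge\varepsilon$ for almost all $n$, for every $a\in A$, and $A$ is not maximal. Hence $\mathfrak a(X^\omega)\ge\mathrm{non}(\mathcal M)$.

**Step 5: the comparison with $\mathfrak b$ and with MA.** If $|F|<\mathfrak b$, there is $g$ with $f\le^*g$ for all $f\in F$. Then $g+1$ agrees only finitely often with each $f\in F$. By Bartoszyński's theorem, $\mathrm{non}(\mathcal M)\ge\mathfrak b$. (Used directly in Step 4, this observation gives $\mathfrak a(X^\omega)\ge\mathfrak b$ without Bartoszyński's theorem.) Under MA, a union of fewer than $\mathfrak c$ meager sets is meager, so every set of fewer than $\mathfrak c$ reals is meager and $\mathrm{non}(\mathcal M)=\mathfrak c$. Hence under MA+¬CH, $\mathfrak a(X^\omega)\ge\mathfrak c>\aleph_1$. $\blacksquare$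

So for totally bounded $X$, ZFC proves $\mathfrak a(X^\omega)\le\aleph_1$. For every other metric space, $\mathfrak a(X^\omega)\ge\mathrm{non}(\mathcal M)$, which is consistently larger than $\aleph_1$.

## The family in outer models with the same $\omega_1$

We prove Theorem C. Take $X=[0,1]$ with Lebesgue measure, $Q=\mathbb Q\cap[0,1]$, and the rational numbers $p_1=0$, $p_2=1$, $h=\eta=1/10$, $\rho_j=2^{-j}/160$, $\delta_K=2^{-K}/640$, $\varepsilon_j=4^{-j}/2560$. Let $A=\{a_\beta:\beta<\omega_1\}$ be a family as in Proposition 3, built from injections $e_\beta$ as in the first section. By the proof of Theorem A it is a maximal $\not\approx$-disjoint family of size $\aleph_1$. Let $W$ be an outer model of ZFC with $\omega_1^W=\omega_1$.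

**Step 1: what persists to $W$.** We list what the maximality proof needs and see that $W$ still has it. The formulas $M(\rho)=\min(2\rho,1)$ and $m(\rho)=\min(\rho,1)$ hold in $W$ for its own interval $[0,1]$, so our numbers satisfy (P1)–(P3) there, and $Q$ is still dense. The maps $e_\beta$ are still injections with $e_{\lambda+k}\ge k$. The notions of $K$-closed set and $K$-admissible map mean the same in $W$, since they speak only of the $e_\beta$ and of inequalities between given numbers. Every finite subset of $\omega_1$ in $W$, and every finite map from such a set into $Q$, already exists in the ground model. So (i) and (ii), which quantify only over indices below $\omega_1$, natural numbers, finite subsets of $\omega_1$ and finite maps into $Q$, and otherwise compare given reals, remain true in $W$.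

**Step 2: rerunning the argument in $W$.** We check that the previous maximality proof is available. It started from an arbitrary $s\in X^\omega$ and used only (P1)–(P3), the properties of the $e_\beta$, conditions (i) and (ii), and the uncountability of $\omega_1$, through the pigeonhole principle and the $\Delta$-system lemma. Since $W$ satisfies ZFC and $\omega_1^W=\omega_1$, it can be carried out inside $W$ for every $s\in([0,1]^\omega)^W$. The auxiliary objects $B_1,B_2,T_1,R,q$ are then found in $W$, where they are needed. By (i), $A$ is still $\not\approx$-disjoint, and so $A$ is maximal in $([0,1]^\omega)^W$. $\blacksquare$
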